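# Uniqueness of the Stokes corner flow without symmetry

## 1. Two uniqueness theorems

**Theorem 1.** Let $g>0$ be a constant. Let $\mathcal S=\{(u(s),v(s)):s\in\mathbb R\}$ be a curve, where $s\mapsto (u(s),v(s))$ is continuous and injective and $(u(0),v(0))=(0,0)$, such that

- (i) $s\mapsto u(s)$ is nondecreasing on $\mathbb R$;
- (ii) $s\mapsto v(s)$ is nondecreasing on $(-\infty,0]$ and nonincreasing on $[0,\infty)$;
- (iii) $\lim_{s\to\pm\infty}(|u(s)|+|v(s)|)=\infty$;

and let $\psi$ be a function on the unbounded domain $\Omega$ lying below $\mathcal S$ such that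

- (a) $\Delta\psi=0$ in $\Omega$;
- (b) $\psi\in\mathrm{Lip}_{\mathrm{loc}}(\Omega\cup\mathcal S)$;
- (c) $\psi\ge0$ and $\psi_Y\le0$ in $\Omega$;
- (d) $\psi=0$ on $\mathcal S$;
- (e) $|\nabla\psi|^2+2gY=0$ $\mathcal H^1$-almost everywhere on $\mathcal S$.

Then either $\mathcal S=\{Y=0\}$ and $\psi\equiv0$ (the trivial solution), or $(\mathcal S,\psi)$ is the Stokes corner flow
$$\mathcal S^*=\Big\{\Big(X,-\tfrac1{\sqrt3}|X|\Big):X\in\mathbb R\Big\},\qquad \psi^*(X,Y)=\tfrac23 g^{1/2}\operatorname{Im}\big(i(iZ)^{3/2}\big),\quad Z=X+iY .$$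
Both pairs are solutions. In other words, the only nontrivial solution is the Stokes corner flow.

If one assumes in addition that $\mathcal S$ and $\psi$ are both symmetric about the line $X=0$, this uniqueness is a known result. The problem comes from Eugen Varvaruca, "On the existence of extreme waves and the Stokes conjecture with vorticity", arXiv:0707.2224 (2007), and the conjecture is that symmetry may be dropped. Theorem 1 says that it may. We prove a more general statement.

**Theorem 2.** Let $\kappa>0$ and $d=1+\frac\kappa2$. Replace (e) by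
$$(\mathrm e_\kappa)\qquad |\nabla\psi|^2=2g(-Y)^\kappa\quad \mathcal H^1\text{-a.e. on }\mathcal S .$$
Assume (ii), (iii), (a), (b), (d), $(\mathrm e_\kappa)$, $\psi\ge0$, and at least one of the two conditions: (i); $\psi_Y\le0$. Then either $\mathcal S=\{Y=0\}$ and $\psi\equiv0$, or, with $z=re^{i\varphi}$,
$$\Omega=\Big\{\big|\varphi+\tfrac\pi2\big|<\tfrac{\pi}{2d}\Big\},\qquad \psi=a\,r^d\cos\!\big(d(\varphi+\tfrac\pi2)\big),\qquad a>0,\quad a^2d^2=2g\cos^\kappa\tfrac{\pi}{2d}. \tag{1}$$
Conversely, both pairs satisfy all of (i)–(iii), (a)–(d), $(\mathrm e_\kappa)$.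

For $\kappa=1$ we have $d=\frac32$ and $\frac\pi{2d}=\frac\pi3$. The sector in (1) is then $-\frac{5\pi}6<\varphi<-\frac\pi6$, which is the region below $\mathcal S^*$. Also $a^2\cdot\frac94=2g\cdot\frac12$ gives $a=\frac23g^{1/2}$, and $\psi=\frac23 g^{1/2}\operatorname{Re}(iz)^{3/2}=\psi^*$. So Theorem 2 contains Theorem 1, and shows that in Theorem 1 either (i) or the hypothesis $\psi_Y\le 0$ may be omitted. A listener who only wants Theorem 1 can set $\kappa=1$ everywhere.

## 2. What the conditions describe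

By (ii), $v\le 0$ with a maximum at the origin, so $\mathcal S$ is a curve with its crest at $0$ that descends (weakly) on both sides. By (iii) and injectivity, $s\mapsto(u,v)(s)$ extends to a homeomorphism of the circle $\mathbb R\cup\{\infty\}$ onto $\mathcal S\cup\{\infty\}$, which is therefore a Jordan curve on the sphere. Hence $\mathbb R^2\setminus\mathcal S$ has exactly two components, each with boundary $\mathcal S$, and each is simply connected. The half-plane $\{Y>0\}$ is connected and misses $\mathcal S$, so it lies in one of them.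

**Definition (domain below $\mathcal S$).** $\Omega$ is the component of $\mathbb R^2\setminus \mathcal S$ that does not contain $\{Y>0\}$. Being open and contained in $\{Y\le0\}$, it is contained in $\{Y<0\}$.

For $\mathcal S=\mathcal S^*$ this is the sector of opening $120^\circ$ around the negative $Y$-axis; for $\mathcal S=\{Y=0\}$ it is the lower half-plane.

On the unknown curve two conditions are imposed at once, $\psi=0$ and a prescribed gradient. This makes it a free boundary problem. Condition $(\mathrm e_\kappa)$ refers to boundary values of $\nabla\psi$ in the following sense.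

**Definition (non-tangential limit).** A function on $\Omega$ has non-tangential limit $\ell$ at $z_0\in\mathcal S$ if it tends to $\ell$ as $z\to z_0$ within $\{z\in\Omega:|z-z_0|\le K\operatorname{dist}(z,\mathcal S)\}$, for every $K>1$.

By (a) and (b), the partial derivatives of $\psi$ have such limits at $\mathcal H^1$-almost every point of $\mathcal S$, where $\mathcal H^1$ is length measure. As an example of the notion, take the lower half-plane and the function $\arg w\in(-\pi,0)$. Its non-tangential limit is $0$ at each $t>0$ and $-\pi$ at each $t<0$. At $t=0$ there is none, since different rays give different limits; this is a single point, hence a null set.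

Finally, the problem has a scaling symmetry. If $(\mathcal S,\psi)$ is a solution and $\lambda>0$, then so is $\big(\lambda^{-1}\mathcal S,\ \lambda^{-d}\psi(\lambda\,\cdot)\big)$. Indeed the new gradient squared at $z$ is $\lambda^{2-2d}\,|\nabla\psi|^2(\lambda z)=\lambda^{2-2d}\cdot 2g\lambda^\kappa(-Y)^\kappa=2g(-Y)^\kappa$, because $2d-2=\kappa$. Solutions homogeneous of degree $d$ about the origin are the fixed points of this scaling.

## 3. Half-planes and sectors, by hand

**The half-plane.** Let $\mathcal S=\{Y=0\}$. A nonnegative harmonic function in the lower half-plane, continuous up to the line and zero on it, equals $-bY$ with $b\ge0$ (Fact A in Section 5). Then $|\nabla \psi|^2=b^2$ must equal $2g\cdot 0$, so $b=0$: only the trivial solution.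

**Sectors.** Let $\Omega=\{\alpha<\varphi<\beta\}$ with $-\pi\le\alpha<\beta\le0$, and look for $\psi=r^\mu\Phi(\varphi)$ with $\mu>0$, positive in $\Omega$. Harmonicity gives $\Phi''+\mu^2\Phi=0$. With $\Phi(\alpha)=\Phi(\beta)=0$ and $\Phi>0$ between, $\Phi=a\sin(\mu(\varphi-\alpha))$, $a>0$, $\mu(\beta-\alpha)=\pi$. On both edges $|\nabla\psi|=a\mu r^{\mu-1}$, so $(\mathrm e_\kappa)$ reads
$$a^2\mu^2r^{2\mu-2}=2g\,r^\kappa(-\sin\alpha)^\kappa=2g\,r^\kappa(-\sin\beta)^\kappa .$$
The power of $r$ forces $\mu=d$. The left side is positive, so $\sin\alpha=\sin\beta<0$, and since $\alpha\ne\beta$ this means $\alpha+\beta=-\pi$. The sector is thus symmetric about the negative $Y$-axis, with half-opening $\frac{\pi}{2d}$, and $a^2d^2=2g\cos^\kappa\frac\pi{2d}$. This is exactly (1). We did not assume symmetry: the two edge conditions produced it. So any asymmetric solution would have to be non-homogeneous, and the proof should show that homogeneity is automatic.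

**Converse part of Theorem 2.** Let $\Omega,\psi$ be as in (1). Then $\psi=a\operatorname{Re}(iz)^d$ is harmonic and positive in $\Omega$, zero on both edges, and $C^1$ up to the boundary (also at $0$) since $d>1$. The sector is convex because its opening is $\frac\pi d<\pi$, so (b) follows. On the edges $-Y=r\cos\frac\pi{2d}$, hence $|\nabla\psi|^2=a^2d^2r^{2d-2}=2g\cos^\kappa(\frac\pi{2d})\,r^\kappa=2g(-Y)^\kappa$. Moreover
$$\psi_Y=a\operatorname{Re}\big(d(iz)^{d-1}\cdot i\cdot i\big)=-ad\,r^{d-1}\cos\!\big((d-1)(\varphi+\tfrac\pi2)\big)\le0,$$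
because $(d-1)\frac\pi{2d}<\frac\pi2$. The boundary is the graph $Y=-|X|\cot\frac\pi{2d}$ with $0<\frac\pi{2d}<\frac\pi2$, so (i)–(iii) hold. The trivial pair clearly satisfies everything.

## 4. An energy in logarithmic polar coordinates

To detect homogeneity, use $z=e^{\rho+i\varphi}$ and $\Psi=e^{-d\rho}\psi$; homogeneity of degree $d$ is $\Psi_\rho\equiv0$. In this section we work under the following assumption, to be proved later.

**Assumption (P).** $\Omega=\{e^{\rho+i\varphi}:\rho\in\mathbb R,\ \varphi_-(\rho)<\varphi<\varphi_+(\rho)\}$ with smooth functions $\varphi_\pm$, $-\pi<\varphi_-<\varphi_+<0$; the function $\psi$ is smooth up to $\mathcal S\setminus\{0\}$, and $(\mathrm e_\kappa)$ holds at every point of $\mathcal S\setminus\{0\}$.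

Since $\psi=e^{d\rho}\Psi$ satisfies $\psi_{\rho\rho}+\psi_{\varphi\varphi}=0$, and $|\nabla\psi|^2=e^{-2\rho}(\psi_\rho^2+\psi_\varphi^2)$, and $\psi_\rho=e^{d\rho}(\Psi_\rho+d\,\Psi)$, and $2d-2=\kappa$, we get
$$\Psi_{\rho\rho}+2d\Psi_\rho+d^2\Psi+\Psi_{\varphi\varphi}=0;\qquad \Psi=0,\quad \Psi_\rho^2+\Psi_\varphi^2=2g(-\sin\varphi)^\kappa\ \text{ at }\varphi=\varphi_\pm(\rho). \tag{2}$$

**First attempt.** Regard $\rho$ as time. The term $2d\Psi_\rho$ looks like friction, so multiply by $\Psi_\rho$ and integrate, that is, consider $\mathcal E_0(\rho)=\int_{\varphi_-}^{\varphi_+}\big(\frac12\Psi_\varphi^2-\frac12\Psi_\rho^2-\frac{d^2}2\Psi^2\big)d\varphi$. If the edges $\varphi_\pm$ were constant, then $\Psi_\rho=0$ there and we would get $\mathcal E_0'=2d\int\Psi_\rho^2\,d\varphi\ge0$. But the edges move. Differentiating and integrating $\int\Psi_\varphi\Psi_{\varphi\rho}d\varphi$ by parts,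
$$\mathcal E_0'=\Big[\varphi'\big(\tfrac12\Psi_\varphi^2-\tfrac12\Psi_\rho^2\big)+\Psi_\varphi\Psi_\rho\Big]_{\varphi_-}^{\varphi_+}-\int_{\varphi_-}^{\varphi_+}\Psi_\rho\big(\Psi_{\varphi\varphi}+\Psi_{\rho\rho}+d^2\Psi\big)d\varphi ,$$
where $\varphi'$ means $\varphi_\pm'(\rho)$ at the respective endpoint. By (2) the bracket in the last integral is $-2d\Psi_\rho$. Differentiating $\Psi(\rho,\varphi_\pm(\rho))=0$ gives $\Psi_\rho=-\varphi'\Psi_\varphi$ at the edges, so the boundary contribution is $-\frac12\varphi'(\Psi_\varphi^2+\Psi_\rho^2)$ at each edge, and with (2)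
$$\mathcal E_0'=2d\int_{\varphi_-}^{\varphi_+}\Psi_\rho^2\,d\varphi-\Big[g\,\varphi'(-\sin\varphi)^\kappa\Big]_{\varphi_-}^{\varphi_+}. \tag{3}$$
Here the attempt stops: the signs of $\varphi_\pm'$ are unknown, and so is the sign of the last bracket.

**The correction.** The condition $(\mathrm e_\kappa)$ has turned the unwanted bracket into a total derivative: it equals $\frac{d}{d\rho}\int_{\varphi_-}^{\varphi_+}g(-\sin\varphi)^\kappa d\varphi$. So we add that integral to the energy:
$$\mathcal E(\rho)=\int_{\varphi_-}^{\varphi_+}\Big(\tfrac12\Psi_\varphi^2-\tfrac12\Psi_\rho^2-\tfrac{d^2}2\Psi^2+g(-\sin\varphi)^\kappa\Big)d\varphi . \tag{4}$$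

**Proposition 1.** Under Assumption (P),
$$\mathcal E'(\rho)=2d\int_{\varphi_-}^{\varphi_+}\Psi_\rho^2\,d\varphi\ \ge0 . \tag{5}$$

The proof is the computation just made. Consequently, if $\mathcal E$ has the same finite limit at $\rho=-\infty$ and $\rho=+\infty$, then $\Psi_\rho\equiv0$ and $\psi$ is homogeneous. This suggests zooming in and zooming out, and comparing the two limits.

**A warning from two explicit values.** For the corner (1), with $\tau=\varphi+\frac\pi2$, $\int(\frac12\Psi_\varphi^2-\frac{d^2}2\Psi^2)d\varphi=-\frac12a^2d^2\int_{-\pi/2d}^{\pi/2d}\cos(2d\tau)\,d\tau=0$, so $\mathcal E=g\int_{-\pi/2d}^{\pi/2d}\cos^\kappa\tau\,d\tau$. For the trivial solution the same formula (4), with $\varphi_-=-\pi$, $\varphi_+=0$, gives the larger value $g\int_{-\pi/2}^{\pi/2}\cos^\kappa\tau\,d\tau$. For $\kappa=1$ these are $\sqrt3\,g$ and $2g$. Since $\mathcal E$ is nondecreasing, the energy alone does not forbid a solution that looks like the corner near $0$ and flattens to the trivial solution at infinity.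 We must exclude by other means that rescaled solutions degenerate to the trivial one.

So there are three tasks: prove Assumption (P) (Sections 6, 7 and 9); prove two-sided scale-invariant bounds, so that no rescaling degenerates (Sections 8 and 9); and show that both the blow-up and the blow-down are the corner (Section 10).

## 5. Half-plane tools

Put
$$\nu=1-\tfrac1d=\tfrac\kappa{\kappa+2}\in(0,1),\qquad G=d(2g)^{1/\kappa},\qquad d\nu=d-1=\tfrac\kappa2 ,$$
so $\nu=\frac13$, $G=3g$ when $\kappa=1$. Let $\mathcal L=\{w=p+iq:q<0\}$. On $\overline{\mathcal L}\setminus\{0\}$ write $w=|w|e^{i\gamma}$, $\gamma\in[-\pi,0]$; powers and logarithms of $w$ use this argument. $P[\cdot]$ is the Poisson integral in $\mathcal L$, with kernel $\frac{|q|}{\pi|t-w|^2}$. The letters $C,c$ denote positive constants that may change from line to line. When a scaling parameter $\lambda$ is present they do not depend on it.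

**Fact A (Herglotz).** If $V\ge0$ is harmonic in $\mathcal L$ and continuous on $\overline{\mathcal L}$, then $V=b|q|+P[V|_{\mathbb R}]$ with $b\ge0$, and $\int_{\mathbb R}\frac{V(t)}{1+t^2}dt<\infty$.

For instance $V=-q$ vanishes on $\mathbb R$ and has $b=1$.

**Fact B (bounded conjugate).** Let $h=A+iB$ be holomorphic in $\mathcal L$ with $|B|\le m$. Then $h$ has non-tangential limits a.e. on $\mathbb R$, $A=P[A|_{\mathbb R}]$, and $\int_{\mathbb R}|A(t)-A(-i)|^2\frac{dt}{\pi(1+t^2)}\le m^2$.

*Proof.* Transplant $h$ to the unit disc by a Möbius map sending $-i$ to $0$; call the result $F$. On each circle $|\zeta|=r<1$ the mean of $(F-F(0))^2$ is $0$, and its real part gives that $\operatorname{Re}F-\operatorname{Re}F(0)$ and $\operatorname{Im}F-\operatorname{Im}F(0)$ have the same mean square. The latter is a variance, so it is at most the mean of $(\operatorname{Im}F)^2\le m^2$. Hence $F$ is in the Hardy space $H^2$, so it has non-tangential boundary values a.e. and is the Poisson integral of them, and the bound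 passes to $r=1$. The harmonic measure of $\mathcal L$ at $-i$ is $\frac{dt}{\pi(1+t^2)}$. $\square$

For instance $\log w$ has imaginary part in $[-\pi,0]$, so $\log|w|=P[\log|t|]$.

**Fact C (F. and M. Riesz; Pommerenke, Boundary Behaviour of Conformal Maps, Thm 6.8).** Let $\mathsf g$ map the unit disc conformally onto a Jordan domain with rectifiable boundary. Then $\mathsf g'\in H^1$, $\mathsf g$ is absolutely continuous on the circle, and $\mathcal H^1(\mathsf g(E))=\int_E|\mathsf g'||d\zeta|$ for Borel sets $E$ of the circle.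

As $\mathsf g'\in H^1$ and $\mathsf g'\not\equiv0$, it has finite nonzero angular limits a.e., and $\frac{d}{d\theta}\mathsf g(e^{i\theta})=ie^{i\theta}\mathsf g'(e^{i\theta})$ a.e.

**Lemma 1 (local regularity).** Let $h=A+iB$ be holomorphic in $\mathcal L$ with $A=P[A_0]$, $\int\frac{|A_0|}{1+t^2}dt\le\Lambda$, $|B|\le\frac\pi2$. Let $J',J$ be bounded open intervals with $\overline{J'}\subset J$, let $m\ge0$ be an integer, $0<\beta<1$, and $\|A_0\|_{C^{m,\beta}(J)}\le\Lambda$. Then for some $\eta=\eta(J,J')>0$ the functions $h,h',\dots,h^{(m)}$ extend to $\beta$-Hölder functions on $\overline{J'}\times[-\frac\eta2,0]$, with norms bounded by a constant $C(m,\beta,J,J',\Lambda)$.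

*Proof.* Choose an open interval $J''$ with $\overline{J'}\subset J''$, $\overline{J''}\subset J$, a cutoff $\chi\in C_c^\infty(J)$, $0\le\chi\le1$, $\chi=1$ on $J''$. Put $\phi=\chi A_0\in C_c^{m,\beta}(\mathbb R)$,
$$h_1(w)=\frac i\pi\int\frac{\phi(t)}{t-w}\,dt,\qquad h_2=h-h_1 .$$
Since $\operatorname{Re}\frac{i}{t-w}=\frac{|q|}{|t-w|^2}$, $\operatorname{Re}h_1=P[\phi]$.

*The part $h_1$.* For $0\le j\le m$, integration by parts gives $h_1^{(j)}(w)=\frac i\pi\int\frac{\phi^{(j)}(t)}{t-w}dt$. Differentiate once more and use $\int\frac{dt}{(t-w)^2}=0$: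
$$|h_1^{(j+1)}(w)|=\Big|\frac1\pi\int\frac{\phi^{(j)}(t)-\phi^{(j)}(p)}{(t-w)^2}dt\Big|\le C\int\frac{|t-p|^\beta}{(t-p)^2+q^2}dt=C|q|^{\beta-1}.$$
Let $w_1,w_2\in\mathcal L$, $\ell=|w_1-w_2|$. Go from $w_1$ vertically down to $w_1-i\ell$, straight to $w_2-i\ell$, and vertically up to $w_2$. Each vertical piece changes $h_1^{(j)}$ by at most $C\int_0^\ell s^{\beta-1}ds\le C\ell^\beta$; the middle piece has length $\ell$ and depth at least $\ell$, so it contributes at most $C\ell\cdot\ell^{\beta-1}$. Hence $|h_1^{(j)}(w_1)-h_1^{(j)}(w_2)|\le C\ell^\beta$. As $|h_1^{(j)}(p-i)|\le C$, the part $h_1$ has the claimed properties on bounded sets.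

*The part $h_2$.* Here $\operatorname{Re}h_2=P[A_0-\phi]$ and $A_0-\phi=0$ on $J''$. Let $2\eta=\min\{1,\operatorname{dist}(J',\partial J'')\}$. If $w\in\mathcal L$ and $\operatorname{dist}(w,\overline{J'})\le\eta$, then $|t-w|\ge\eta$ for $t\notin J''$, so $|t-w|^2\ge c(1+t^2)$ there and $|\operatorname{Re}h_2(w)|\le C|q|$. So $\operatorname{Re}h_2$ vanishes continuously on the real points within distance $\eta$ of $J'$. By Schwarz reflection $h_2$ extends holomorphically to each disc $\{|w-x|<\eta\}$, $x\in\overline{J'}$, with $|\operatorname{Re}h_2|\le C$ there. Interior estimates bound all derivatives $h_2',h_2'',\dots$ on $\{|w-x|<\frac34\eta\}$. Moreover $|\operatorname{Im}h_2(x-\frac{i\eta}2)|\le\frac\pi2+|h_1(x-\frac{i\eta}2)|\le C$, so $h_2$ itself is bounded there. These smaller discs cover the convex set $\overline{J'}\times[-\frac\eta2,0]$, on which $h_2$ and its derivatives are therefore bounded and Lipschitz. $\square$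

## 6. The conformal parameter and the boundary relation

From here on $(\mathcal S,\psi)$ is as in the hypothesis of Theorem 2.

**Step 1 (conformal parameter).** The purpose is to trade the unknown domain for the half-plane, where $\psi$ becomes a coordinate.

$\Omega$ is a Jordan domain on the sphere, so by Carathéodory's theorem there is a conformal $f:\mathcal L\to\Omega$ extending to a homeomorphism $\overline{\mathcal L}\cup\{\infty\}\to\Omega\cup\mathcal S\cup\{\infty\}$ with $f(0)=0$, $f(\infty)=\infty$. The function $\psi\circ f\ge0$ is harmonic in $\mathcal L$, continuous on $\overline{\mathcal L}$ and zero on $\mathbb R$. By Fact A, $\psi\circ f=-bq$ with $b\ge0$.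

If $b=0$, then $\psi\equiv0$ and $(\mathrm e_\kappa)$ says $Y=0$ $\mathcal H^1$-a.e. on $\mathcal S$. Every nondegenerate subarc of $\mathcal S$ has positive $\mathcal H^1$ measure, so $Y=0$ on a dense subset of $\mathcal S$, hence on all of it. A properly embedded line contained in $\{Y=0\}$ is all of $\{Y=0\}$. This is the trivial solution.

From now on $b>0$. Replacing $f(w)$ by $f(w/b)$,
$$\psi(f(w))=-\operatorname{Im}w . \tag{6}$$
Write $x(t)=\operatorname{Re}f(t)$, $y(t)=\operatorname{Im}f(t)$ for $t\in\mathbb R$. Since $f|_{\mathbb R}$ is a homeomorphism onto $\mathcal S$, $f(t)=(u,v)(s(t))$ with $s$ a homeomorphism of $\mathbb R$, $s(0)=0$. Whether $s$ increases or decreases, (ii) gives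
$$y\ \text{is nondecreasing on }(-\infty,0],\ \text{nonincreasing on }[0,\infty),\quad y(0)=0. \tag{7}$$
Put $H=1/f'$, so that $H(w)=\frac{dw}{dz}$ at $z=f(w)$. As $\operatorname{Im}w=-\psi$, the Cauchy–Riemann equations give $\frac{dw}{dz}=-\psi_Y-i\psi_X$, hence
$$|H|=|\nabla\psi|\circ f,\qquad \operatorname{Re}H=-\psi_Y\circ f. \tag{8}$$

*Running example.* For the corner (1), $w$ is a constant multiple of $z^d$, so $f=C^*e^{ic^*}w^{1/d}$ with $c^*=-\frac\pi2+\frac\pi{2d}$, and $|H|$ is a multiple of $|w|^\nu$.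

**Step 2 ($\operatorname{Re}H>0$).** The purpose is to have a bounded argument for $H$, so that $\log H$ falls under Fact B. This is the only place where "(i) or $\psi_Y\le0$" is used.

If $\psi_Y\le0$ is assumed, then $\operatorname{Re}H\ge0$ by (8).

Now assume (i) instead. There is $\epsilon\in\{1,-1\}$ with $\epsilon x$ nondecreasing on $\mathbb R$. We want to carry this monotonicity into $\mathcal L$, and for that we need growth bounds. Let $V=-\operatorname{Im}f>0$. By Fact A, $V=b'|q|+P[-y]$ and $\int\frac{-y}{1+t^2}dt<\infty$. By (7), $-y$ is nondecreasing in $|t|$ on each side, so integrating over $[t,2t]$ with $t\ge1$ gives $-y(t)\frac{t}{1+4t^2}\le C$, and likewise on the left. Hence $-y(t)\le C(1+|t|)$ on $\mathbb R$.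

Let $|w|\ge1$. In $P[-y](w)$ the range $|t|\le2|w|$ contributes at most $C(1+|w|)$. For $|t|>2|w|$ we have $|t-w|\ge|t|/2$, the kernel is at most $\frac{4|q|}{\pi t^2}$, and this range contributes at most $C|q|$. So $V(w)\le C(1+|w|)$ for $|w|\ge1$, and by continuity for all $w$. The gradient estimate for positive harmonic functions in the disc of radius $|q|$ about $w$ gives
$$|f'(w)|=|\nabla V(w)|\le\frac{2V(w)}{|q|}\le\frac{C(1+|w|)}{|q|} .$$

Fix $\tau>0$ and let $U(w)=\epsilon\operatorname{Re}(f(w+\tau)-f(w))$. It is harmonic in $\mathcal L$, continuous on $\overline{\mathcal L}$, nonnegative on $\mathbb R$, and integrating $f'$ from $w$ to $w+\tau$ gives $|U(re^{i\gamma})|\le C_\tau/|\sin\gamma|$ for $r\ge1$. The function $U^-=\max(-U,0)$ is subharmonic, continuous on $\overline{\mathcal L}$ and zero on $\mathbb R$. The Poisson kernel of the half-disc $\{|w|<r\}\cap\mathcal L$ on its circular part is the difference of the disc kernels at $w$ and $\bar w$. Since $|\zeta-\bar w|^2-|\zeta-w|^2=4q\operatorname{Im}\zeta=4r|\sin\gamma||q|$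 for $\zeta=re^{i\gamma}$, it equals, and for $|w|\le\frac r2$ is bounded by,
$$\frac{(r^2-|w|^2)\,4r|\sin\gamma|\,|q|}{2\pi|re^{i\gamma}-w|^2|re^{i\gamma}-\bar w|^2}\,d\gamma\ \le\ \frac{32}{\pi}\,\frac{|w||\sin\gamma|}{r}\,d\gamma .$$
The factor $|\sin\gamma|$ cancels the singularity of the bound for $U$:
$$U^-(w)\le\frac{C|w|}r\int_{-\pi}^0U^-(re^{i\gamma})|\sin\gamma|\,d\gamma\le\frac{C_\tau'|w|}{r}\to0\quad(r\to\infty).$$
So $U\ge0$ for every $\tau>0$; dividing by $\tau\to0$, $\epsilon\operatorname{Re}f'\ge0$ in $\mathcal L$. If $\epsilon=-1$, then $\partial_qV=-\operatorname{Re}f'\ge0$, so $V(iq)\le V(0)=0$ for $q<0$, contradicting $V>0$. So $\epsilon=1$, $\operatorname{Re}f'\ge0$, and $\operatorname{Re}H=\operatorname{Re}(1/f')\ge0$.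

In both cases $\operatorname{Re}H\ge0$. If $\operatorname{Re}H$ vanished at a point, it would vanish identically, $H$ would be an imaginary constant and $\mathcal S=f(\mathbb R)$ a vertical line, contradicting $v\le0$. Hence $\operatorname{Re}H>0$ and we may write
$$\log H=A+iB,\qquad A=\log|H|,\qquad |B|<\tfrac\pi2 . \tag{9}$$
Also $\operatorname{Re}f'>0$; integrating along horizontal lines and letting $q\to0^-$, $x$ is nondecreasing on $\mathbb R$.

**Step 3 (boundary relation).** The purpose is to transfer $(\mathrm e_\kappa)$ from $\mathcal S$, which so far is only a topological curve, to an equation on $\mathbb R$.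

Let $D_\rho=\mathcal L\cap\{|w|<\rho\}$. As $f(D_R)$ is bounded, it has finite area: $\int_0^R\rho\int_{-\pi}^0|f'(\rho e^{i\gamma})|^2d\gamma\,d\rho<\infty$. By the Cauchy–Schwarz inequality, for a.e. $\rho$ the image of the half-circle $|w|=\rho$ has finite length. The arc $f([-\rho,\rho])$ is rectifiable because $x$ and $y$ have bounded variation on $[-\rho,\rho]$. So for a.e. $\rho$, $f(D_\rho)$ is a Jordan domain with rectifiable boundary.

Let $\chi$ map the disc conformally onto $D_\rho$. It extends to a homeomorphism of the closures and, by reflection, analytically with nonzero derivative across the open arc corresponding to $(-\rho,\rho)$. Apply Fact C to $\mathsf g=f\circ\chi$, and let $\rho\to\infty$ along a sequence. We obtain: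

- $f$ is locally absolutely continuous on $\mathbb R$;
- for a.e. $t$, $f'$ has a finite nonzero angular limit $f'(t)$ at $t$, equal to the derivative of $f|_{\mathbb R}$;
- null sets of $\mathbb R$ correspond to $\mathcal H^1$-null sets of $\mathcal S$ (both ways, since $|\mathsf g'|>0$ a.e. on the circle).

For a.e. $t$, as $q\to0^-$, $f(t+iq)-f(t)=iq f'(t)(1+o(1))$. By Koebe's theorem $\operatorname{dist}(f(t+iq),\mathcal S)\ge\frac14|q||f'(t+iq)|$. So $|f(t+iq)-f(t)|\le 5\operatorname{dist}(f(t+iq),\mathcal S)$ for small $|q|$, and $f(t+iq)\to f(t)$ non-tangentially. With (8), condition $(\mathrm e_\kappa)$ becomes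
$$|H(t)|^2=2g(-y(t))^\kappa\quad\text{for a.e. }t,\qquad H(t):=1/f'(t). \tag{10}$$
If $y(t_0)=0$ for some $t_0\ne0$, then by (7) $y=0$ between $0$ and $t_0$, and $H=0$ a.e. there, which is impossible. So $y(t)<0$ for all $t\ne0$.

Let $\vartheta=\arg f'=-B\in[-\frac\pi2,\frac\pi2]$ a.e. on $\mathbb R$. Since $y'=\operatorname{Im}f'=\sin\vartheta/|H|$, (7) gives $\vartheta\ge0$ a.e. on $t<0$ and $\vartheta\le0$ a.e. on $t>0$. Now choose the power of $-y$ whose derivative depends on the angle only: put
$$Q=(2g)^{d/\kappa}(-y)^d .$$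
As $d>1$, $Q$ is locally absolutely continuous. As $d\nu=\frac\kappa2$, (10) gives $Q^\nu=(2g)^{1/2}(-y)^{\kappa/2}=|H|$ a.e. As $(-y)^{d-1}=(-y)^{\kappa/2}=(2g)^{-1/2}|H|$ and $\frac d\kappa-\frac12=\frac1\kappa$,
$$|H|=Q^\nu,\qquad Q'=(2g)^{d/\kappa}d(-y)^{d-1}(-y')=-G\sin\vartheta\ \text{ a.e.},\qquad Q(0)=0. \tag{11}$$
So $Q$ is $G$-Lipschitz, nondecreasing in $|t|$ on each side, positive for $t\neq0$, and $Q(t)\le G|t|$.

*Running example.* For the corner, $\vartheta=c^*=-(\frac\pi2-\frac\pi{2d})$ on $t>0$ and $\vartheta=-c^*$ on $t<0$, so $Q(t)=G\cos(\frac\pi{2d})\,|t|$. For $\kappa=1$ this is $\frac{3g}2|t|$.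

## 7. Poisson representation and smoothness off the crest

**Step 4 (Poisson representation of $A$).** The purpose is to recover $A$ from $Q$, with nothing lost at infinity.

By (9), Fact B applies to $\log H$ with $m=\frac\pi2$. With (11),
$$A=P[A|_{\mathbb R}],\quad A(t)=\nu\log Q(t)\ \text{a.e.},\quad \int_{\mathbb R}|A(t)-A(-i)|^2\frac{dt}{\pi(1+t^2)}\le\frac{\pi^2}4 . \tag{12}$$
In particular $\int\frac{|A(t)|}{1+t^2}dt<\infty$. Since $\log|w|=P[\log|t|]$ and $Q\le G|t|$, also $|H(w)|\le(G|w|)^\nu$.

**Step 5 (smoothness away from $0$).** The purpose is to make the boundary relations hold everywhere, and to justify later integrations by parts.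

By (11), $A|_{\mathbb R}=\nu\log Q$ is locally Lipschitz on $\mathbb R\setminus\{0\}$. Fix $\beta\in(0,1)$. Suppose it is locally $C^{m,\beta}$ on $\mathbb R\setminus\{0\}$. By Lemma 1, $\log H$ is locally $C^{m,\beta}$ up to $\mathbb R\setminus\{0\}$, so $B|_{\mathbb R}\in C^{m,\beta}$ locally. Then $Q'=G\sin B\in C^{m,\beta}$, and $\nu\log Q\in C^{m+1,\beta}$. By induction, $\log H$, hence $f'=1/H$ and $f$, are $C^\infty$ on $\overline{\mathcal L}\setminus\{0\}$, with $f'\ne0$.

So $\mathcal S\setminus\{0\}$ is a smooth curve. Near $t_0\in\mathbb R\setminus\{0\}$ extend $f$ smoothly to a local diffeomorphism across $\mathbb R$. Since $f$ is a homeomorphism of the closures, points of $\Omega\cup\mathcal S$ near $f(t_0)$ come from points of $\overline{\mathcal L}$ near $t_0$. So $f^{-1}$ coincides there with the inverse of the extension. Hence $f^{-1}$ and $\psi=-\operatorname{Im}f^{-1}$ are smooth up to $\mathcal S\setminus\{0\}$. All a.e. relations above now hold everywhere on $\mathbb R\setminus\{0\}$.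

## 8. Non-degeneracy: $Q(t)$ is comparable to $|t|$

We know $Q(t)\le G|t|$ and need the reverse inequality. The mechanism is this: by (11), where $Q/|t|$ is small, the curve can have only a small angle relative to the logarithmic growth of $Q$. But an average of $A$ grows at a rate given by the angles, and by the Poisson formula it must grow along with $\log Q$.

For $\sigma\in\mathbb R$ put $L_\pm(\sigma)=\log|H(\pm e^\sigma)|=\nu\log Q(\pm e^\sigma)$, $\alpha_\pm(\sigma)=|\vartheta(\pm e^\sigma)|\in[0,\frac\pi2]$, $N=\frac12(L_++L_-)$. By (11), on both sides $\frac{d}{d\sigma}Q(\pm e^\sigma)=Ge^\sigma\sin\alpha_\pm$, so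
$$\sin\alpha_\pm=(\nu G)^{-1}e^{L_\pm/\nu-\sigma}L_\pm',\qquad L_\pm'\ge0. \tag{13}$$

**Step 6 (at least one side is non-degenerate).** The purpose is to bound $\max\{Q(t),Q(-t)\}$ from below.

Let $M(\sigma)=\frac1\pi\int_{-\pi}^0A(e^{\sigma+i\gamma})\,d\gamma$. In the variable $\sigma+i\gamma$ we have $A_\sigma=B_\gamma$. Since $B=-\vartheta$ equals $\alpha_+$ at $e^\sigma$ and $-\alpha_-$ at $-e^\sigma$,
$$M'(\sigma)=\tfrac1\pi\big[B\big]_{\gamma=-\pi}^{\gamma=0}=\tfrac1\pi(\alpha_++\alpha_-). \tag{14}$$
(For the corner: $A=\nu\log|w|+\text{const}$, $M'=\nu$, and indeed $\frac1\pi\cdot2(\frac\pi2-\frac\pi{2d})=\nu$.)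

On the other hand $M$ is a weighted average of $N$. With $R=e^\sigma$, an antiderivative $\frac1{2t}\log(R^2-2Rt\cos\theta+t^2)$ gives
$$\int_0^\pi\frac{R\sin\theta\,d\theta}{R^2-2Rt\cos\theta+t^2}=\frac1t\log\Big|\frac{R+t}{R-t}\Big| .$$
This is even in $t$, bounded near $t=0$, with logarithmic singularities at $\pm R$, and $O(t^{-2})$ at infinity. Since $\int\frac{|A(t)|}{1+t^2}dt<\infty$ and $A$ is continuous on $\mathbb R\setminus\{0\}$, Fubini's theorem applies to $A=P[A|_{\mathbb R}]$, and with $|t|=e^{\sigma'}$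
$$M(\sigma)=\int_{\mathbb R}k(\sigma-\sigma')N(\sigma')\,d\sigma',\qquad k(s)=\tfrac2{\pi^2}\log\coth\tfrac{|s|}2>0, \tag{15}$$
absolutely convergent; $k$ decreases in $|s|$.

Let $I=[\sigma_1,\sigma_2]$ with $\sigma_2=\sigma_1+1$, and $E_I=\max_{\sigma\in I,\pm}e^{L_\pm(\sigma)/\nu-\sigma}$, that is, the maximum of $Q(\pm e^\sigma)/e^\sigma$ over $I$ and both signs. By (15), $N'\ge0$ and Tonelli's theorem,
$$M(\sigma_2)-M(\sigma_1)=\int_{\sigma_1}^{\sigma_2}\!\int_{\mathbb R}k(\sigma-\sigma')N'(\sigma')\,d\sigma'\,d\sigma\ \ge\ k(1)\big(N(\sigma_2)-N(\sigma_1)\big),$$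
where we kept only $\sigma'\in I$. By (14), the inequality $\alpha\le\frac\pi2\sin\alpha$ on $[0,\frac\pi2]$, and (13),
$$M(\sigma_2)-M(\sigma_1)\le\tfrac12\int_I(\sin\alpha_++\sin\alpha_-)\,d\sigma\le\frac{E_I}{2\nu G}\int_I(L_+'+L_-')\,d\sigma=\frac{E_I}{\nu G}\big(N(\sigma_2)-N(\sigma_1)\big).$$
We want to divide by $N(\sigma_2)-N(\sigma_1)$. If it were $0$, then $M(\sigma_2)=M(\sigma_1)$, i.e. $\int k(s)[N(\sigma_2-s)-N(\sigma_1-s)]\,ds=0$ with a nonnegative continuous bracket. As $k>0$, $N(\cdot+1)=N(\cdot)$, so the monotone function $N$ is constant. But $N(\sigma)\le\nu(\sigma+\log G)\to-\infty$ as $\sigma\to-\infty$, a contradiction. So $N(\sigma_2)>N(\sigma_1)$ and $E_I\ge\nu Gk(1)$. Thus for some $\sigma_0\in I$ and some sign, $Q(\pm e^{\sigma_0})\ge\nu Gk(1)e^{\sigma_0}\ge\nu Gk(1)e^{\sigma_2-1}$. By monotonicity of $Q$ in $|t|$, with $t=e^{\sigma_2}$ arbitrary,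
$$\max\{Q(t),Q(-t)\}\ge c_1t\quad\text{for all }t>0,\qquad c_1=\nu Gk(1)/e . \tag{16}$$

**Step 7 (both sides are non-degenerate).** The purpose is to exclude that one side is steep at a given scale while the other is nearly flat. Bounded $B$ makes $A$ unable to differ too much between the two sides.

For $\lambda>0$ let $H_\lambda(w)=\lambda^{-\nu}H(\lambda w)$, $A_\lambda=\log|H_\lambda|$, $Q_\lambda(t)=\lambda^{-1}Q(\lambda t)=|H_\lambda(t)|^{1/\nu}$. Then (16) holds for $Q_\lambda$, and the inequality in (12) holds for $A_\lambda$ because $\arg H_\lambda$ is again bounded by $\frac\pi2$. Let $\delta=Q_\lambda(1)$ and suppose $\delta<\frac{c_1}2$. For $t\in[\frac12,1]$, $Q_\lambda(t)\le\delta<c_1t$, so by (16) $Q_\lambda(-t)\ge c_1t\ge\frac{c_1}2$. The weight $\frac1{\pi(1+t^2)}$ is at least $\frac1{2\pi}$ on $[\frac12,1]$, so by (12), for each sign, $\int_{1/2}^1|A_\lambda(\pm t)-A_\lambda(-i)|^2dt\le2\pi\cdot\frac{\pi^2}4=\frac{\pi^3}2$. The interval has length $\frac12$, so for each sign there is $t\in[\frac12,1]$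 with $|A_\lambda(\pm t)-A_\lambda(-i)|\le\pi^{3/2}$. As $A_\lambda=\nu\log Q_\lambda$ on $\mathbb R\setminus\{0\}$,
$$\nu\log\tfrac{c_1}2-\pi^{3/2}\ \le\ A_\lambda(-i)\ \le\ \nu\log\delta+\pi^{3/2},$$
that is, $\delta\ge c_2:=\frac{c_1}2e^{-2\pi^{3/2}/\nu}$. If $\delta\ge\frac{c_1}2$ this is trivially true. The same argument bounds $Q_\lambda(-1)$. Since $\lambda$ is arbitrary, $c_2|t|\le Q(t)\le G|t|$ for all $t$. Taking Poisson integrals of $\nu\log Q$, and recalling $\log|w|=P[\log|t|]$,
$$(c_2|w|)^\nu\le|H(w)|\le(G|w|)^\nu,\qquad w\in\overline{\mathcal L}\setminus\{0\}. \tag{17}$$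

## 9. Size of $f$, and $\mathcal S$ as a polar graph

**Step 8 (size of $f$).** The purpose is to compare $|z|$ with $|w|^{1/d}$.

Integrating $|f'|\le(c_2|w|)^{-\nu}$ along rays from $0$ gives $|f(w)|\le C|w|^{1-\nu}=C|w|^{1/d}$. Conversely, by Fact A $-\operatorname{Im}f\ge P[-y]$, and $-y=(2g)^{-1/\kappa}Q^{1/d}\ge c|t|^{1/d}$. The function $|w|^{1/d}\cos\frac{\gamma+\pi/2}d\big/\cos\frac\pi{2d}$ is positive and harmonic (a multiple of $\operatorname{Re}(iw)^{1/d}$), equals $|t|^{1/d}$ on $\mathbb R$, and is sublinear at infinity; by Fact A it is $P[|t|^{1/d}]$. It is at least $|w|^{1/d}$ since $|\gamma+\frac\pi2|\le\frac\pi2$ and $d>1$. Hence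
$$c_3|w|^{1/d}\le|f(w)|\le C_3|w|^{1/d},\qquad w\in\overline{\mathcal L}. \tag{18}$$

**Step 9 (Assumption (P) holds).** The purpose is to make Proposition 1 available.

For $t>0$: $x\ge0$, $y<0$, $x'\ge0$, $y'\le0$, so $\frac12(|f|^2)'=xx'+yy'\ge0$, both terms being nonnegative. If this vanished at $t$, then $y'(t)=0$, so $x'(t)=|f'(t)|>0$ and therefore $x(t)=0$. By monotonicity $x\equiv0$ on $[0,t]$, so $x'(t)=0$, a contradiction. So $|f(t)|$ increases from $0$ to $\infty$ on $t>0$ with positive derivative. In the same way it decreases on $t<0$ with negative derivative.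

Hence $\rho=\log|f(t)|$ is a smooth parameter on each half of $\mathcal S\setminus\{0\}$, and the halves are smooth graphs $\varphi=\varphi_\pm(\rho)$, $\rho\in\mathbb R$. Both have $y<0$; the right half has $x\ge0$, the left $x\le0$; and they are disjoint. So $-\pi<\varphi_-<\varphi_+<0$.

Each circle $|z|=e^\rho$ thus meets $\mathcal S$ in exactly two points. The open arc containing $ie^\rho$ is connected, misses $\mathcal S$ and meets $\{Y>0\}$, so it is disjoint from $\Omega$. The other open arc is connected and misses $\mathcal S$. If it were not contained in $\Omega$, then $\Omega$ would miss the whole circle. That is impossible, because $\Omega$ is connected and its boundary $\mathcal S$ contains $0$ and is unbounded. So $\Omega=\{e^{\rho+i\varphi}:\varphi_-(\rho)<\varphi<\varphi_+(\rho)\}$. Together with Step 5, this is Assumption (P), and (2), (4), (5) hold.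

**Step 10 (the energy is bounded).** The purpose is to obtain limits $\mathcal E(\pm\infty)$.

At $z=f(w)$, (17) and (18) give $|\nabla\psi|=|H|\le C|w|^\nu\le C|z|^{d\nu}=C|z|^{d-1}$ and $0\le\psi\le|w|\le C|z|^d$. Since $\Psi_\rho=e^{-d\rho}(\psi_\rho-d\,\psi)$ and $|\psi_\rho|,|\psi_\varphi|\le|z||\nabla\psi|$, the functions $\Psi,\Psi_\rho,\Psi_\varphi$ and $\mathcal E$ are bounded. By (5) the limits $\mathcal E(\pm\infty)$ exist and $\iint\Psi_\rho^2\,d\varphi\,d\rho<\infty$.

## 10. Blow-up and blow-down are the same corner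

**Step 11 (the energy in the variable $w$).** The purpose is to replace moving domains by the fixed half-plane.

Since $\psi=-\operatorname{Im}w(z)$ and $\log z=\rho+i\varphi$, we have $\psi_\rho=-\operatorname{Im}(zw'(z))$ and $\psi_\varphi=-\operatorname{Re}(zw'(z))$, where $zw'(z)=fH$. Also $\frac{d\log z}{dw}=\frac1{fH}$. Writing $d\cdot w$ for the product of the number $d$ with $w$, and $d\mathcal A$ for area measure,
$$\Psi=-\frac{\operatorname{Im}w}{|f|^d},\quad \Psi_\rho=-\frac{\operatorname{Im}(fH-d\cdot w)}{|f|^d},\quad \Psi_\varphi=-\frac{\operatorname{Re}(fH)}{|f|^d},\quad d\rho\,d\varphi=\frac{d\mathcal A(w)}{|f|^2|H|^2}. \tag{19}$$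
By (17), (18) and $\frac2d+2\nu=2$, $|f|^{-2d-2}|H|^{-2}\ge c|w|^{-2-2/d-2\nu}=c|w|^{-4}$. So Step 10 gives
$$\int_{\mathcal L}|w|^{-4}\big(\operatorname{Im}(fH-d\cdot w)\big)^2d\mathcal A<\infty. \tag{20}$$
Let $f_\lambda(w)=\lambda^{-1/d}f(\lambda w)$. Then $f_\lambda'=1/H_\lambda$ and $f_\lambda H_\lambda(w)=\lambda^{-1}(fH)(\lambda w)$; the bounds (17), (18) hold for $H_\lambda,f_\lambda$ with the same constants; and since $\frac\kappa d=2\nu$, $|H_\lambda(t)|^2=2g(-\operatorname{Im}f_\lambda(t))^\kappa$. Substituting $w\to\lambda w$ in (20), for $0<r_1<r_2$,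
$$\int_{\mathcal L\cap\{r_1<|w|<r_2\}}|w|^{-4}\big(\operatorname{Im}(f_\lambda H_\lambda-d\cdot w)\big)^2d\mathcal A\to0\quad\text{as }\lambda\to0\text{ or }\lambda\to\infty, \tag{21}$$
because the left side is the convergent integral (20) restricted to $\lambda r_1<|w|<\lambda r_2$.

**Step 12 (compactness).** The purpose is to extract limits, and to see that they solve the same boundary problem and are homogeneous.

On $\mathbb R\setminus\{0\}$, $c_2|t|\le Q_\lambda\le G|t|$ gives $|A_\lambda-\nu\log|t||\le C$, and $|A_\lambda'|=\nu|Q_\lambda'|/Q_\lambda\le\nu G/(c_2|t|)$, uniformly in $\lambda$. So $\int\frac{|A_\lambda|}{1+t^2}dt\le C$, and $A_\lambda$ is bounded in $C^{0,1/2}$ on compact intervals of $\mathbb R\setminus\{0\}$. By Lemma 1 with $m=0$, $\log H_\lambda$ is bounded in $C^{0,1/2}$ near each point of $\mathbb R\setminus\{0\}$. On compact subsets of $\mathcal L$, $\log H_\lambda$ is bounded by (17) and $|B|\le\frac\pi2$, hence so are its derivatives. By the Arzelà–Ascoli theorem, every sequence $\lambda_n\to0$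 or $\lambda_n\to\infty$ has a subsequence along which $\log H_{\lambda_n}$ converges locally uniformly on $\overline{\mathcal L}\setminus\{0\}$. Let $H_\infty=\lim H_{\lambda_n}$.

Along rays, $f_{\lambda_n}(w)=\int_0^w d\zeta/H_{\lambda_n}(\zeta)$ with $|1/H_{\lambda_n}|\le(c_2|\zeta|)^{-\nu}$. Dominated convergence gives $f_{\lambda_n}\to f_\infty:=\int_0^wd\zeta/H_\infty$ pointwise on $\overline{\mathcal L}$. The same domination, applied to $f_\infty(w)=w\int_0^1ds/H_\infty(sw)$, shows that $f_\infty$ is continuous on $\overline{\mathcal L}$. The $f_{\lambda_n}$ are locally bounded, so by Vitali's theorem $f_\infty$ is holomorphic in $\mathcal L$ with $f_\infty'=1/H_\infty$. The bounds (17), (18) and $\operatorname{Im}f_\infty\le0$ pass to the limit, as does the boundary relation. Since $|f_\lambda H_\lambda-d\cdot w|\le C|w|$, dominated convergence in (21) gives $\int_{r_1<|w|<r_2}|w|^{-4}(\operatorname{Im}(f_\infty H_\infty-d\cdot w))^2d\mathcal A=0$ for all $r_1<r_2$. Thus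
$$|H_\infty(t)|^2=2g\big(-\operatorname{Im}f_\infty(t)\big)^\kappa\ (t\ne0),\qquad \operatorname{Im}(f_\infty H_\infty-d\cdot w)\equiv0\ \text{in }\mathcal L. \tag{22}$$

**Step 13 (identification).** The purpose is to show that (22) leaves one possibility; it is the sector computation of Section 3 in the variable $w$.

**Lemma 2.** If $f_\infty$ is continuous on $\overline{\mathcal L}$, holomorphic in $\mathcal L$, with $\operatorname{Im}f_\infty\le0$, $f_\infty'=1/H_\infty$, $H_\infty$ continuous on $\overline{\mathcal L}\setminus\{0\}$, and (17), (18), (22) hold for $H_\infty,f_\infty$, then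
$$f_\infty=f^*:=C^*e^{ic^*}w^{1/d},\qquad c^*=-\tfrac\pi2+\tfrac\pi{2d},\qquad (C^*)^{2d}=\frac{d^2}{2g\cos^\kappa\frac\pi{2d}},\quad C^*>0 .$$

*Proof.* $f_\infty H_\infty-d\cdot w$ is holomorphic with zero imaginary part, so it is a real constant. By (17), (18) it is $O(|w|)$ as $w\to0$, so it is $0$. As $f_\infty\neq0$ in $\mathcal L$ by (18), $\frac{f_\infty'}{f_\infty}=\frac{1}{f_\infty H_\infty}=\frac1{d\cdot w}$, whence $f_\infty=|C|e^{ic}w^{1/d}$ with $C\ne0$ and $H_\infty=\frac d{|C|}e^{-ic}w^\nu$. At $t>0$, and at $-t$ where $w=te^{-i\pi}$, the boundary relation reads (the powers of $t$ cancel since $\frac\kappa d=2\nu$)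
$$\frac{d^2}{|C|^2}=2g|C|^\kappa(-\sin c)^\kappa=2g|C|^\kappa\big(-\sin(c-\tfrac\pi d)\big)^\kappa .$$
Both sines are $\le0$ because $\operatorname{Im}f_\infty\le0$, and nonzero because the left side is positive. So $\sin c=\sin(c-\frac\pi d)<0$, hence $2\cos(c-\frac\pi{2d})\sin\frac\pi{2d}=0$, and $c\equiv\frac\pi{2d}\pm\frac\pi2\pmod{2\pi}$. As $\sin(\frac\pi{2d}\pm\frac\pi2)=\pm\cos\frac\pi{2d}$ and $\sin c<0$, we get $c\equiv-\frac\pi2+\frac\pi{2d}$ and $\sin c=-\cos\frac\pi{2d}$. Then $|C|^{\kappa+2}=\frac{d^2}{2g\cos^\kappa(\pi/2d)}$, and $\kappa+2=2d$. $\square$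

By Step 12 every subsequential limit satisfies the hypotheses of Lemma 2, so the limit is always the same. Hence
$$f_\lambda\to f^*,\quad H_\lambda\to H^*:=1/(f^*)'\quad\text{pointwise on }\overline{\mathcal L}\setminus\{0\},\ \text{ both as }\lambda\to0\text{ and as }\lambda\to\infty. \tag{23}$$

**Step 14 (the two end energies agree).** The purpose is to conclude from (5) that $\Psi_\rho\equiv0$.

Let $\rho_\lambda=\frac1d\log\lambda$ and $J(\lambda)=\int_{\rho_\lambda}^{\rho_\lambda+1}\mathcal E\,d\rho$. Since $\mathcal E$ is monotone and bounded, $J(\lambda)\to\mathcal E(-\infty)$ as $\lambda\to0$ and $J(\lambda)\to\mathcal E(+\infty)$ as $\lambda\to\infty$. In (4) insert (19) and $-\sin\varphi=-\operatorname{Im}f/|f|$, and substitute $w\to\lambda w$. The quantities $\operatorname{Re}(fH)$, $\operatorname{Im}(fH-d\cdot w)$, $\operatorname{Im}w$ each scale like $\lambda$, $|f|^d$ scales like $\lambda$, and $|f|^2|H|^2$ scales like $\lambda^{2/d+2\nu}=\lambda^2$, as does area. So all powers of $\lambda$ cancel: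
$$J(\lambda)=\int_{\{w\in\mathcal L:\,1<|f_\lambda|<e\}}\Big[\tfrac{(\operatorname{Re}f_\lambda H_\lambda)^2-(\operatorname{Im}(f_\lambda H_\lambda-d\cdot w))^2-d^2(\operatorname{Im}w)^2}{2|f_\lambda|^{2d}}+g\Big(\tfrac{-\operatorname{Im}f_\lambda}{|f_\lambda|}\Big)^\kappa\Big]\frac{d\mathcal A}{|f_\lambda|^2|H_\lambda|^2}.$$
By (17), (18) the integration sets lie in a fixed half-annulus, on which the integrands are uniformly bounded. By (23) the integrands converge pointwise, and the indicator functions converge off the null set $\{|f^*|\in\{1,e\}\}$. By dominated convergence $J(\lambda)$ has the same limit as $\lambda\to0$ and as $\lambda\to\infty$, namely the integral with $f^*,H^*$. So $\mathcal E(-\infty)=\mathcal E(+\infty)$, $\mathcal E$ is constant, and by (5) $\Psi_\rho\equiv0$.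

**Step 15 (the solution itself).** The purpose is to read off (1).

By (19), $\operatorname{Im}(fH-d\cdot w)\equiv0$ in $\mathcal L$. By (10) (valid for every $t\ne0$, Step 5), (17), (18) and Step 5, $f$ and $H$ satisfy all hypotheses of Lemma 2. Hence $f=f^*$. Since $\arg f^*$ runs from $c^*-\frac\pi d$ to $c^*$,
$$\Omega=f^*(\mathcal L)=\big\{-\tfrac\pi2-\tfrac\pi{2d}<\varphi<-\tfrac\pi2+\tfrac\pi{2d}\big\}.$$
For $z=re^{i\varphi}=f^*(w)$ we have $w=(C^*)^{-d}r^de^{id(\varphi-c^*)}$ with $d(\varphi-c^*)=d(\varphi+\frac\pi2)-\frac\pi2$, so by (6)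
$$\psi=-\operatorname{Im}w=(C^*)^{-d}r^d\cos\!\big(d(\varphi+\tfrac\pi2)\big),\qquad a=(C^*)^{-d},\quad a^2d^2=2g\cos^\kappa\tfrac\pi{2d}.$$
This is (1). Together with the converse in Section 3 it proves Theorem 2, and with $\kappa=1$ Theorem 1. $\blacksquare$
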